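\title{Characters of defect two with large decomposition numbers}

\begin{abstract}
Let $G$ be a finite group, $p$ a prime and $\chi$ an irreducible character of $G$ with $|G|_p=p^2\chi(1)_p$. One may ask whether the reduction of $\chi$ modulo $p$ has at most $p^2-1$ distinct irreducible constituents, each of multiplicity at most $p$. We show that the bound on the multiplicities fails for every prime $p\ge7$ and that the bound on the number of constituents fails for every prime $p\ge1000$. The counterexamples are Deligne--Lusztig characters of the unitary groups $\mathrm{GU}_p(q)$, where $p$ divides $q+1$ exactly once, and their decomposition numbers grow exponentially in $p$. The proof translates the problem into symmetric functions: the decomposition numbers are values of linear functionals at the power sum of degree $p$, and these functionals are nonnegative on products of suitably signed Schur functions.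
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite group and $p$ a prime. For an integer $n\ge1$ let $n_p$ be the largest power of $p$ dividing $n$. Fix a set $\operatorname{IBr}(G)$ of irreducible $p$-Brauer characters of $G$. For $\chi\in\operatorname{Irr}(G)$ let $\chi^0$ be the restriction of $\chi$ to the $p$-regular elements, that is, to the elements of order prime to $p$, and write
\[
\chi^0=\sum_{\varphi\in\operatorname{IBr}(G)}d_{\chi\varphi}\,\varphi ,\qquad \operatorname{IBr}(\chi^0)=\{\varphi\in\operatorname{IBr}(G): d_{\chi\varphi}\ne0\}.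
\]
The nonnegative integers $d_{\chi\varphi}$ are the decomposition numbers; they record the composition factors of a reduction modulo $p$ of a representation affording $\chi$.

The \emph{defect} of $\chi$ is the integer $\delta\ge0$ with $|G|_p=p^\delta\chi(1)_p$. A character of defect zero stays irreducible modulo $p$, so it is natural to expect that a character of small defect cannot decompose very far. Two families of groups suggest what the bounds should be in defect two. If $G$ is a $p$-group, the trivial character is the only irreducible Brauer character and the only decomposition number of $\chi$ is $\chi(1)$. In defect two, $\chi(1)^2\le|G:Z(G)|\le|G|/p=p\,\chi(1)$, so $\chi(1)\le p$, with equality for the nonlinear characters of an extraspecial group of order $p^3$. If $G=\mathbb F_{p^2}\rtimes\mathbb F_{p^2}^\times$ is the affine group of the line over $\mathbb F_{p^2}$, the permutation character on the line is $1+\chi$ with $\chi$ irreducible of degree $p^2-1$ and defect two. The irreducible Brauer characters of $G$ are the $p^2-1$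 linear characters of $\mathbb F_{p^2}^\times$, and $\chi$ restricts to the regular character of this subgroup, so all of them occur in $\chi^0$. The following question, which comes from the paper of Malle, Navarro and Sambale \cite{MNS}, asks whether these examples are extremal.

\medskip\noindent\textbf{Question.} \emph{Let $G$ be a finite group, $p$ a prime and $\chi\in\operatorname{Irr}(G)$ with $|G|_p=p^2\chi(1)_p$. Is it true that}
\begin{itemize}
\item[(1)] $|\operatorname{IBr}(\chi^0)|\le p^2-1$, \emph{and}
\item[(2)] $d_{\chi\varphi}\le p$ \emph{for all} $\varphi\in\operatorname{IBr}(G)$\emph{?}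
\end{itemize}

\medskip
The answer is no, for both parts. For an odd prime $p$ put
\[
L_p=\sum_{0\le k\le(p-1)/2}\frac p{p-k}\binom{p-k}k=\Big(\frac{1+\sqrt5}2\Big)^p+\Big(\frac{1-\sqrt5}2\Big)^p ;
\]
the second equality is the case $e_1=1$, $e_2=-1$ of \eqref{eq:waring} below.

\begin{theorem}\label{thm:main}
Let $p$ be an odd prime, let $q$ be an odd prime power with $p\mid q+1$ and $p^2\nmid q+1$ (for example, one of the infinitely many primes $q\equiv p-1\bmod p^2$), and let $G=\mathrm{GU}_p(q)$. There is $\chi\in\operatorname{Irr}(G)$ with $|G|_p=p^2\chi(1)_p$ such that the following hold.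
\begin{itemize}
\item[(a)] There are distinct $\varphi_k\in\operatorname{IBr}(G)$, $1\le k\le\frac{p-1}2$, with $d_{\chi\varphi_k}\ge\frac p{p-k}\binom{p-k}k$. In particular $d_{\chi\varphi_2}\ge p(p-3)/2\ge2p$ if $p\ge7$. Moreover $\max_\varphi d_{\chi\varphi}\ge2(L_p-1)/(p-1)$.
\item[(b)] At least $\frac16\binom{\lfloor p/3\rfloor}3$ elements $\varphi$ of $\operatorname{IBr}(\chi^0)$ have $d_{\chi\varphi}\ge p$. In particular $|\operatorname{IBr}(\chi^0)|>p^2-1$ if $p\ge1000$.
\end{itemize}
\end{theorem}

Thus (2) fails for every prime $p\ge7$ and (1) fails for every prime $p\ge1000$. Since $L_p$ grows exponentially, (2) cannot be repaired by any bound that is polynomial in $p$. We claim nothing about (2) for $p\in\{2,3,5\}$ or about (1) for $p<1000$, and the threshold $1000$ is not optimized.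

The proof has three ingredients. First, a linear map $\Psi$ from symmetric functions of degree $p$ to class functions on $G$ sends signed Schur functions to the unipotent characters (Section~\ref{sec:background}). On $p$-regular elements, $\chi$ agrees with the image of a power sum, and the image of every product of signed Schur functions agrees with an irreducible character (Section~\ref{sec:irreducible}). Second, for each partition $\mu$ of $p$ there is a projective indecomposable character that is triangular with respect to the dominance order (Section~\ref{sec:projective}). Third, modulo the Schur functions that such a projective character does not see, the power sum has an expansion with nonnegative and large coefficients (Sections~\ref{sec:tworows} and~\ref{sec:fourrows}). Section~\ref{sec:example} shows the three ingredients at work for $p=3$.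

We use standard Deligne--Lusztig theory, listed as (F1)--(F4) in Section~\ref{sec:background}, and one of two deeper results. Part (a) for all sufficiently large primes $q\equiv p-1\bmod p^2$, which already answers the Question, needs in addition only the Springer--Kazhdan formula (Theorem~\ref{thm:kazhdan}); from it we construct the required projective characters in Section~\ref{sec:gamma}. Part (b), and part (a) for the remaining $q$, use Kawanaka's theorem (Theorem~\ref{thm:kawanaka}).

\section{Background and the map $\Psi$}\label{sec:background}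

\subsection{Projective characters}\label{sub:proj}
Let $\langle\alpha,\beta\rangle=|G|^{-1}\sum_{g}\alpha(g)\overline{\beta(g)}$. For $\varphi\in\operatorname{IBr}(G)$, the character $\Phi_\varphi=\sum_\chi d_{\chi\varphi}\chi$ is the \emph{projective indecomposable character} of $\varphi$, so that $d_{\chi\varphi}=\langle\chi,\Phi_\varphi\rangle$. We use two textbook facts. The character $\Phi_\varphi$ vanishes on all elements that are not $p$-regular; hence $\langle\alpha,\Phi_\varphi\rangle$ depends only on the values of $\alpha$ on $p$-regular elements. A character induced from a subgroup of order prime to $p$ is the character of a projective module, and hence a sum of characters $\Phi_\varphi$.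

\subsection{Symmetric functions}\label{sub:sym}
For a partition $\kappa$ let $\kappa'$ be its conjugate and $n(\kappa)=\sum_i(i-1)\kappa_i$. For partitions of the same size, $\kappa\trianglerighteq\mu$ (dominance order) means that $\kappa_1+\dots+\kappa_i\ge\mu_1+\dots+\mu_i$ for all $i$. In particular $\kappa\trianglerighteq\mu$ implies that $\kappa_1\ge\mu_1$ and that $\kappa$ has at most as many rows as $\mu$. Sums of partitions are taken row by row; $n(\cdot)$ is additive for this sum.

Let $\Lambda_n$ be the rational vector space of symmetric functions of degree $n$, with the bases of power sums $p_\lambda=p_{\lambda_1}p_{\lambda_2}\cdots$ and of Schur functions $s_\kappa$; the elementary symmetric functions are $e_i=s_{(1^i)}$. (The letter $p$ with a subscript always denotes a power sum.) Let $\chi^\kappa_\lambda$ be the value of the irreducible character of $\mathfrak S_n$ labeled by $\kappa$ on a permutation of cycle type $\lambda$, let $z_\lambda$ be the order of the centralizer of such a permutation and $\operatorname{sgn}(\lambda)$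 its sign. We need the following standard facts.
\begin{itemize}
\item[(S1)] $p_\lambda=\sum_\kappa\chi^\kappa_\lambda s_\kappa$, $\;s_\kappa=\sum_\lambda z_\lambda^{-1}\chi^\kappa_\lambda p_\lambda$, and $\chi^{\kappa'}_\lambda=\operatorname{sgn}(\lambda)\chi^\kappa_\lambda$.
\item[(S2)] Setting all variables other than $x_1,\dots,x_h$ equal to zero is a ring homomorphism onto the polynomial ring $\mathbb Q[e_1,\dots,e_h]$. Its kernel is spanned by the $s_\kappa$ such that $\kappa$ has more than $h$ rows.
\item[(S3)] $s_{\nu_1}\cdots s_{\nu_t}$ equals $s_\mu$, $\mu=\nu_1+\dots+\nu_t$, plus a combination of $s_\kappa$ with $\kappa\trianglelefteq\mu$, $\kappa\neq\mu$. In particular, a product of at most $h$ elementary symmetric functions is a combination of $s_\kappa$ with $\kappa_1\le h$.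
\item[(S4)] $s_\kappa(1,y,y^2,\dots)=y^{n(\kappa)}\prod_h(1-y^h)^{-1}$, where $h$ runs over the hook lengths of $\kappa$; these have sum $n(\kappa)+n(\kappa')+|\kappa|$.
\end{itemize}

\subsection{Maximal tori of the unitary group}\label{sub:tori}
Let $n\ge1$, let $q$ be a power of the odd prime $r$, and let $\mathbf G=\mathrm{GL}_n(\overline{\mathbb F}_q)$ with the Frobenius map $F(g)=(g^{-\mathrm{tr}})^{(q)}$, where $(\cdot)^{(q)}$ raises all entries to the $q$-th power. Then $G=\mathbf G^F=\mathrm{GU}_n(q)$ and
\[
|G|=q^{\binom n2}\prod_{i=1}^n\big(q^i-(-1)^i\big).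
\]
On the Lie algebra of $n\times n$ matrices, $F(X)=-(X^{\mathrm{tr}})^{(q)}$, and $F(gXg^{-1})=F(g)F(X)F(g)^{-1}$.

Let $\mathbf T$ be an $F$-stable maximal torus. It has $n$ weight lines $l$ in $\overline{\mathbb F}_q^{\,n}$; let $\omega_l(t)$ be the scalar by which $t\in\mathbf T$, or $t\in\operatorname{Lie}(\mathbf T)$, acts on $l$. Write $\mathbf T=x\mathbf T_0x^{-1}$ with $\mathbf T_0$ the diagonal torus. Then $\dot w=x^{-1}F(x)$ is a monomial matrix, and $F(xdx^{-1})=x\dot wF(d)\dot w^{-1}x^{-1}$ for diagonal $d$. Since $F$ raises the entries of $d\in\mathbf T_0$ to the power $-q$ and sends the entries $c$ of $d\in\operatorname{Lie}(\mathbf T_0)$ to $-c^q$, there is a permutation $\sigma=\sigma_{\mathbf T}$ of the weight lines with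
\begin{equation}\label{eq:sigma}
\omega_l(F(t))=\omega_{\sigma(l)}(t)^{-q}\quad(t\in\mathbf T),\qquad\omega_l(F(X))=-\omega_{\sigma(l)}(X)^q\quad(X\in\operatorname{Lie}(\mathbf T)).
\end{equation}
The cycle type $\lambda\vdash n$ of $\sigma$ is the \emph{type} of $\mathbf T$. It determines the $G$-conjugacy class of $\mathbf T$, and we write $\mathbf T_\lambda$ for a torus of type $\lambda$. If $g\in G$ and $\mathbf T'=g\mathbf Tg^{-1}$, then $\omega_{gl}(gtg^{-1})=\omega_l(t)$ and $F(gtg^{-1})=gF(t)g^{-1}$, so \eqref{eq:sigma} gives $\sigma_{\mathbf T'}(gl)=g\sigma_{\mathbf T}(l)$: \emph{elements of $G$ map cycles to cycles}. In this way $N_{\mathbf G}(\mathbf T)^F/\mathbf T^F$ is identified with the centralizer of $\sigma$, of order $z_\lambda$.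

By \eqref{eq:sigma}, $T=\mathbf T^F$ is the direct product of groups $T_\Omega$, where $\Omega$ runs over the cycles of $\sigma$ and $T_\Omega$ acts trivially on the lines outside $\Omega$. If $|\Omega|=j$ and $l\in\Omega$, then $\omega_l$ identifies $T_\Omega$ with the group of all $z$ such that $z^{(-q)^j}=z\neq0$, which is cyclic of order $q^j-(-1)^j$, and the element $z$ acts on the lines of $\Omega$ by $z,z^{-q},\dots,z^{(-q)^{j-1}}$. So $|\mathbf T_\lambda^F|=\prod_i(q^{\lambda_i}-(-1)^{\lambda_i})$.

For a connected reductive group $\mathbf H$ with Frobenius map $F$ let $\varepsilon_{\mathbf H}=(-1)^{\mathbb F_q\text{-rank of }\mathbf H}$. The $\mathbb F_q$-rank of $\mathbf T$ is the multiplicity of the eigenvalue $q$ of $F$ on the character group. A cycle of length $j$ contributes the eigenvalues $-q\eta$ with $\eta^j=1$, so the rank is the number of even parts of $\lambda$ and $\varepsilon_{\mathbf T_\lambda}=\operatorname{sgn}(\lambda)$.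

\subsection{Deligne--Lusztig characters}\label{sub:DL}
To an $F$-stable maximal torus $\mathbf T$ of $\mathbf H$ and $\theta\in\operatorname{Irr}(T)$, Deligne--Lusztig theory attaches a virtual character $R_{\mathbf T}^{\mathbf H}(\theta)$ of $H=\mathbf H^F$. More generally, Lusztig induction $R_{\mathbf L}^{\mathbf H}$ is defined for $F$-stable Levi subgroups $\mathbf L$. We use the following facts, for $\mathbf H=\mathbf G$ and for products of groups of this kind, where $R$ is the outer product of the corresponding $R$ of the factors.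
\begin{itemize}
\item[(F1)] $R_{\mathbf T}^{\mathbf H}(\theta)(1)=\varepsilon_{\mathbf H}\varepsilon_{\mathbf T}|H|_{r'}/|T|$, where $|H|_{r'}=|H|/|H|_r$, and
\[
\langle R_{\mathbf T}^{\mathbf H}(\theta),R_{\mathbf T'}^{\mathbf H}(\theta')\rangle=|T|^{-1}\#\{g\in H: g\mathbf Tg^{-1}=\mathbf T',\ \theta'(gtg^{-1})=\theta(t)\text{ for all }t\in T\}.
\]
\item[(F2)] If $su=us$ with $s$ semisimple and $u$ unipotent, then
\[
R_{\mathbf T}^{\mathbf H}(\theta)(su)=|C^\circ(s)^F|^{-1}\sum_{g\in H,\ g^{-1}sg\in\mathbf T}\theta(g^{-1}sg)\,Q^{C^\circ(s)}_{g\mathbf Tg^{-1}}(u),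
\]
where $C^\circ(s)$ is the connected centralizer of $s$ in $\mathbf H$ and the Green functions $Q$ do not depend on $\theta$.
\item[(F3)] $R_{\mathbf L}^{\mathbf H}$ maps virtual characters to virtual characters, $R_{\mathbf L}^{\mathbf H}R_{\mathbf T}^{\mathbf L}=R_{\mathbf T}^{\mathbf H}$, and $\theta\otimes R_{\mathbf T}^{\mathbf L}(1)=R_{\mathbf T}^{\mathbf L}(\theta|_T)$ for a linear character $\theta$ of $\mathbf L^F$ that depends only on semisimple parts.
\item[(F4)] (Lusztig--Srinivasan \cite{LS}.) The unipotent characters of $\mathrm{GU}_n(q)$, that is, the irreducible constituents of the $R_{\mathbf T}^{\mathbf G}(1)$, are up to sign the class functions $\sum_{\lambda\vdash n}z_\lambda^{-1}\chi^\kappa_\lambda R_{\mathbf T_\lambda}^{\mathbf G}(1)$, $\kappa\vdash n$.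
\end{itemize}
One consequence of (F2) is used twice. If $x=su$ is $p$-regular, then so is $s$, which is a power of $x$. A character of $p$-power order is trivial on $p$-regular elements of $T$. Hence
\begin{equation}\label{eq:invisible}
R_{\mathbf T}^{\mathbf G}(\theta)^0=R_{\mathbf T}^{\mathbf G}(1)^0\qquad\text{if $\theta$ has $p$-power order.}
\end{equation}

\subsection{The map $\Psi$}\label{sub:psi}
Fact (F4) has the shape of the second formula in (S1). We therefore define a linear map $\Psi$ from $\Lambda_n$ to class functions on $\mathrm{GU}_n(q)$, for every $n$, by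
\[
\Psi(p_\lambda)=\varepsilon_{\mathbf G}\varepsilon_{\mathbf T_\lambda}R_{\mathbf T_\lambda}^{\mathbf G}(1).
\]
Multiplication of symmetric functions corresponds to Lusztig induction. Let $n=n_1+\dots+n_t$ and let $\mathbf L=\prod_i\mathrm{GL}_{n_i}$ be the group of block diagonal matrices, so that $\mathbf L^F=\prod_i\mathrm{GU}_{n_i}(q)$. Then for $f_i\in\Lambda_{n_i}$,
\begin{equation}\label{eq:mult}
\varepsilon_{\mathbf G}\varepsilon_{\mathbf L}R_{\mathbf L}^{\mathbf G}\big(\Psi(f_1)\boxtimes\dots\boxtimes\Psi(f_t)\big)=\Psi(f_1\cdots f_t).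
\end{equation}
Indeed, if the $f_i$ are power sums $p_{\lambda^{(i)}}$, the outer product is $\varepsilon_{\mathbf L}\varepsilon_{\mathbf T}R_{\mathbf T}^{\mathbf L}(1)$ for a torus $\mathbf T$ whose type consists of the parts of all $\lambda^{(i)}$, and (F3) applies.

Evaluation at the identity corresponds to a specialization. Put $u_0=-1/q$, so that $q^i-(-1)^i=q^i(1-u_0^i)$. Since $p_i(1,u_0,u_0^2,\dots)=(1-u_0^i)^{-1}$, the degree formula in (F1) gives, first for power sums and then by linearity,
\[
\Psi(f)(1)=q^{\binom n2}\prod_{i=1}^n(1-u_0^i)\cdot f(1,u_0,u_0^2,\dots)\qquad(f\in\Lambda_n).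
\]
All factors $1-u_0^i$ are positive, but $u_0$ is negative, so by (S4) the sign of $s_\kappa(1,u_0,\dots)$ is $(-1)^{n(\kappa)}$. This sign drives the whole argument, and we build it into the notation:
\[
\hat s_\kappa=(-1)^{n(\kappa)}s_\kappa .
\]
The specialization is a ring homomorphism, so
\begin{equation}\label{eq:posdeg}
\Psi(\hat s_{\nu_1}\cdots\hat s_{\nu_t})(1)>0\qquad\text{for all partitions $\nu_1,\dots,\nu_t$.}
\end{equation}
By (S1) and $\varepsilon_{\mathbf T_\lambda}=\operatorname{sgn}(\lambda)$, $\Psi(s_\kappa)$ is $\varepsilon_{\mathbf G}$ times the class function in (F4) labeled by $\kappa'$. With \eqref{eq:posdeg} we see that $\rho^\kappa:=\Psi(\hat s_\kappa)$ is an irreducible unipotent character. The $\rho^\kappa$ are pairwise distinct, because $\langle\Psi(p_\lambda),\Psi(p_{\lambda'})\rangle=z_\lambda\delta_{\lambda\lambda'}$ by (F1) and so the $\Psi(s_\kappa)$ are orthonormal. From (S4) and the sum of the hook lengths,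
\begin{equation}\label{eq:degree}
\rho^\kappa(1)=q^{n(\kappa')}\,\frac{\prod_{i=1}^n(q^i-(-1)^i)}{\prod_h(q^h-(-1)^h)} .
\end{equation}
In this labeling $\rho^{(1^n)}$ is the trivial character and $\rho^{(n)}$, of degree $q^{\binom n2}$, is the Steinberg character $\mathrm{St}$. For the one-column partitions we write
\[
a=\hat s_{(1)}=e_1,\qquad b=\hat s_{(1^2)}=-e_2,\qquad c=\hat s_{(1^3)}=-e_3,\qquad d=\hat s_{(1^4)}=e_4 .
\]

\section{The argument for $p=3$}\label{sec:example}

Let $p=n=3$ and $q\equiv2$ or $5\bmod9$. By \eqref{eq:degree}, $G=\mathrm{GU}_3(q)$ has the unipotent characters $\mathrm{St}=\rho^{(3)}$, $\rho=\rho^{(2,1)}$ and $1=\rho^{(1^3)}$, of degrees $q^3$, $q(q-1)$ and $1$. We have $\hat s_{(3)}=s_{(3)}$, $\hat s_{(2,1)}=-s_{(2,1)}$ and $\hat s_{(1^3)}=-s_{(1^3)}$. From $p_3=s_{(3)}-s_{(2,1)}+s_{(1^3)}$, $e_1^3=s_{(3)}+2s_{(2,1)}+s_{(1^3)}$ and $e_1e_2=s_{(2,1)}+s_{(1^3)}$ we obtain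
\[
\Psi(p_3)=\mathrm{St}+\rho-1,\qquad\Psi(a^3)=\mathrm{St}-2\rho-1,\qquad\Psi(ab)=\rho+1,\qquad\Psi(c)=1 .
\]
We shall see that $\Psi(p_3)$ agrees on $3$-regular elements with an irreducible character $\chi$ of defect two (Lemma~\ref{lem:chi}), that $\Psi(a^3)$ agrees there with an irreducible character $X$ (Lemma~\ref{lem:products}), and that there is a projective indecomposable character $\Phi=\Phi_\varphi$ with $\langle\rho,\Phi\rangle=1$ and $\langle1,\Phi\rangle=0$ (Section~\ref{sec:projective}). Then
\[
d_{\chi\varphi}=\langle\mathrm{St}+\rho-1,\Phi\rangle=\langle\mathrm{St},\Phi\rangle+1 .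
\]
The difficulty is that $\langle\mathrm{St},\Phi\rangle$ is not known. But $0\le\langle X,\Phi\rangle=\langle\mathrm{St},\Phi\rangle-2$, and therefore $d_{\chi\varphi}\ge3$. The inequality has content only because of the minus sign in front of $2\rho$, which comes from $u_0<0$.

The computation is organized by Newton's identity $p_3=e_1^3-3e_1e_2+3e_3=a^3+3ab-3c$. The functional $f\mapsto\langle\Psi(f),\Phi\rangle$ is nonnegative on $a^3$, takes the value $1$ on $ab$, and kills the term $-3c$, which has the wrong sign. In general we never compute a projective indecomposable character; we use only that such a functional is nonnegative on products of the $\hat s_\nu$, equals $1$ on certain products, and vanishes on Schur functions with too many rows. Modulo Schur functions with more than two rows, the expansions for the first primes are, by \eqref{eq:waring},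
\[
p_3\equiv a^3+3ab,\qquad p_5\equiv a^5+5a^3b+5ab^2,\qquad p_7\equiv a^7+7a^5b+14a^3b^2+7ab^3 .
\]
The coefficient $14>7$ is the first one that contradicts (2).

\section{Irreducible characters that agree with $\Psi(f)$ modulo $p$}\label{sec:irreducible}

From here to the end of Section~\ref{sec:fourrows}, $p$ and $q$ are as in Theorem~\ref{thm:main} and $n=p$. Note that $r\ne p$. Write $-q=1+p\gamma$ with $p\nmid\gamma$. Then $(-q)^j\equiv1+jp\gamma\bmod p^2$, and $(-q)^p\equiv1+p^2\gamma\bmod p^3$ because $p$ is odd. So $-q$ has order $p$ modulo $p^2$, $(q^j-(-1)^j)_p=p$ for $1\le j<p$, $(q^p+1)_p=p^2$, and $|G|_p=p^{p+1}$.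

Both lemmas of this section exploit \eqref{eq:invisible}: twisting by a character of $p$-power order changes nothing on $p$-regular elements, but by (F1) it can lower the norm of a virtual character to $1$.

\begin{lemma}\label{lem:chi}
Let $\mathbf T=\mathbf T_{(n)}$, so that $T$ is cyclic of order $q^p+1$. There is $\theta\in\operatorname{Irr}(T)$ of order $p^2$. For such $\theta$, $\chi=\varepsilon_{\mathbf G}\varepsilon_{\mathbf T}R_{\mathbf T}^{\mathbf G}(\theta)$ is an irreducible character of $G$ with $|G|_p=p^2\chi(1)_p$ and $\chi^0=\Psi(p_n)^0$.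
\end{lemma}

\begin{proof}
The character $\theta$ exists because $|T|_p=p^2$. The group $N_{\mathbf G}(\mathbf T)^F/T$ is the centralizer $\langle\sigma\rangle$ of the $p$-cycle $\sigma$. Let $g$ induce $\sigma^j$ on the lines, with $0\le j<p$. For $t\in T$ and a line $l$, \eqref{eq:sigma} gives
\[
\omega_l(gtg^{-1})=\omega_{\sigma^j(l)}(gtg^{-1})^{(-q)^j}=\omega_l(t)^{(-q)^j},
\]
so $gtg^{-1}=t^{(-q)^j}$. This automorphism fixes $\theta$ only if $(-q)^j\equiv1\bmod p^2$, that is, only if $j=0$. By (F1), $\chi$ has norm $1$ and degree $|G|_{r'}/|T|>0$. So $\chi$ is irreducible and $|G|_p/\chi(1)_p=|T|_p=p^2$. The last claim is \eqref{eq:invisible}.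
\end{proof}

The lemma explains the hypotheses. If $(q+1)_p=p^e$ with $e\ge2$, then $|T|_p=p^{e+1}$ is too large. If $1<n<p$, then $|\mathbf T_{(n)}^F|_p=p$, every $\theta$ of $p$-power order satisfies $\theta^{-q}=\theta$, and $R_{\mathbf T}^{\mathbf G}(\theta)$ has norm $n$. The next lemma needs the opposite inequality $n\le p$.

\begin{lemma}\label{lem:products}
Let $\nu_1,\dots,\nu_t$ be partitions of integers $n_1,\dots,n_t\ge1$ with $\sum_in_i=n$. There is $X\in\operatorname{Irr}(G)$ with $X^0=\Psi(\hat s_{\nu_1}\cdots\hat s_{\nu_t})^0$.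
\end{lemma}

\begin{proof}
Let $C_{q+1}$ be the group of $(q+1)$-th roots of unity, the target of the determinant on every $\mathrm{GU}_j(q)$. It has exactly $p$ characters of $p$-power order, and $t\le n=p$, so we can choose distinct such characters $\theta_1,\dots,\theta_t$. Let $\mathbf L=\prod_i\mathrm{GL}(V_i)$ be block diagonal with $\dim V_i=n_i$, let $L=\mathbf L^F$, and let $\theta$ be the linear character $(\theta_1\circ\det)\boxtimes\dots\boxtimes(\theta_t\circ\det)$ of $L$. It has $p$-power order and depends only on semisimple parts.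

Let $\mathbf T\subseteq\mathbf L$ be an $F$-stable maximal torus. In Section~\ref{sub:tori} we may take $x\in\mathbf L$; then $\dot w\in\mathbf L$, so each cycle $\Omega$ of $\sigma_{\mathbf T}$ lies in one block $V_{i(\Omega)}$. Put $\det_\Omega=\prod_{l\in\Omega}\omega_l$ on $T_\Omega$. Then $\theta|_{T_\Omega}=\theta_{i(\Omega)}\circ\det_\Omega$. If $|\Omega|=j$, then $\det_\Omega$ raises $z$ to the power $1+(-q)+\dots+(-q)^{j-1}=\pm(q^j-(-1)^j)/(q+1)$. As $T_\Omega$ is cyclic of order $q^j-(-1)^j$, the map $\det_\Omega\colon T_\Omega\to C_{q+1}$ is onto.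

Let $\mathbf T'\subseteq\mathbf L$ be a second such torus, and let $g\in G$ satisfy $g\mathbf Tg^{-1}=\mathbf T'$ and $\theta(gtg^{-1})=\theta(t)$ for $t\in T$. We claim that $g\in L$. The element $g$ maps each cycle $\Omega$ to a cycle $\Omega'$ of $\mathbf T'$, conjugates $T_\Omega$ to $T'_{\Omega'}$, and satisfies $\det_{\Omega'}(gtg^{-1})=\det_\Omega(t)$. Hence $\theta_{i(\Omega')}\circ\det_\Omega=\theta_{i(\Omega)}\circ\det_\Omega$. Since $\det_\Omega$ is onto and the $\theta_i$ are distinct, $i(\Omega')=i(\Omega)$. So $g$ maps the weight lines in $V_i$ to lines in $V_i$, which proves the claim. Thus the sets in (F1) are the same for $\mathbf G$ and for $\mathbf L$, and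
\[
\langle R_{\mathbf T}^{\mathbf G}(\theta|_T),R_{\mathbf T'}^{\mathbf G}(\theta|_{T'})\rangle=\langle R_{\mathbf T}^{\mathbf L}(\theta|_T),R_{\mathbf T'}^{\mathbf L}(\theta|_{T'})\rangle=\langle R_{\mathbf T}^{\mathbf L}(1),R_{\mathbf T'}^{\mathbf L}(1)\rangle,
\]
the last step by (F3). Again by (F3), the map $\alpha\mapsto R_{\mathbf L}^{\mathbf G}(\theta\otimes\alpha)$ sends $R_{\mathbf T}^{\mathbf L}(1)$ to $R_{\mathbf T}^{\mathbf G}(\theta|_T)$, so it is an isometry on the span of the $R_{\mathbf T}^{\mathbf L}(1)$. This span contains the irreducible character $\alpha=\rho^{\nu_1}\boxtimes\dots\boxtimes\rho^{\nu_t}$. Therefore $X=\varepsilon_{\mathbf G}\varepsilon_{\mathbf L}R_{\mathbf L}^{\mathbf G}(\theta\otimes\alpha)$ is a virtual character of norm $1$. By \eqref{eq:invisible} and \eqref{eq:mult}, $X^0=\Psi(\hat s_{\nu_1}\cdots\hat s_{\nu_t})^0$. In particular $X(1)>0$ by \eqref{eq:posdeg}, so $X$ is irreducible.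
\end{proof}

\section{Triangular projective characters}\label{sec:projective}

To turn these lemmas into bounds we need projective characters whose unipotent constituents are under control. Since $r\ne p$, characters induced from $r$-subgroups are projective. For $\mu\vdash n$ consider the following property.
\begin{itemize}
\item[$(\mathrm T_\mu)$] There is a character $\Gamma_\mu$ of $G$, induced from an $r$-subgroup, such that $\langle\Gamma_\mu,\rho^\mu\rangle=1$, and $\langle\Gamma_\mu,\rho^\kappa\rangle\ne0$ only if $\kappa\trianglerighteq\mu$.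
\end{itemize}
For $\mu=(1^n)$ the regular character will do. The general case is a theorem of Kawanaka, which underlies Geck's unitriangularity theorem for $\mathrm{GU}_n(q)$ \cite{Geck}.

\begin{theorem}[Kawanaka \cite{Kawanaka}]\label{thm:kawanaka}
$(\mathrm T_\mu)$ holds for every $\mu\vdash n$, with $\Gamma_\mu$ the generalized Gelfand--Graev character of a unipotent element of Jordan type $\mu$.
\end{theorem}

Since a transposition of the labels would ruin the argument, we explain why the labeling is as stated. Centralizers in $\mathrm{GL}_n$ are connected, so by Lang's theorem the unipotent classes of $G$ are determined by their Jordan types; their closure order is the dominance order. Let $\Gamma_u$ be the generalized Gelfand--Graev character of the unipotent element $u$. The wave front set of $\rho\in\operatorname{Irr}(G)$ is the largest unipotent class whose $\Gamma_u$ contains $\rho$, and the unipotent support of $\rho$ is the largest unipotent class on which $\rho$ does not vanish. If $\langle\Gamma_u,\rho\rangle\ne0$, then $u$ lies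 in the closure of the wave front set of $\rho$, and this set is the unipotent support of the Alvis--Curtis dual of $\rho$ \cite{Lusztig,AA,Taylor}. Alvis--Curtis duality multiplies $R_{\mathbf T}^{\mathbf G}(1)$ by $\varepsilon_{\mathbf G}\varepsilon_{\mathbf T}$, hence $\Psi(p_\lambda)$ by $\varepsilon_{\mathbf G}\operatorname{sgn}(\lambda)$, and by (S1) it sends $\rho^\kappa$ to $\pm\rho^{\kappa'}$. The unipotent support of a unipotent character is given by the Springer correspondence, which in type $A$ is the identity on partitions up to one global transposition. The trivial character $\rho^{(1^n)}$ has the regular class $(n)$ as support, so $\rho^\kappa$ has support $\kappa'$, in agreement with the factor $q^{n(\kappa')}$ in \eqref{eq:degree}. Hence $\rho^\kappa$ has wave front set $\kappa$.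

For partitions with two rows and large $q$ we prove $(\mathrm T_\mu)$ directly, labeling included, from the Springer--Kazhdan formula.

\begin{proposition}\label{prop:tworow}
Let $n$ be odd and $1\le k\le\frac{n-1}2$. Let $r$ and $q$ be so large that Theorem~\ref{thm:kazhdan} applies and that squarefree polynomials over $\mathbb F_q$ of every factorization type $\lambda\vdash n$ exist. Then there is a character $\Gamma$ of $\mathrm{GU}_n(q)$, induced from an $r$-subgroup, with $\langle\Gamma,\rho^\kappa\rangle=q^i$ if $\kappa=(n-k+i,k-i)$, $0\le i\le k$, and $\langle\Gamma,\rho^\kappa\rangle=0$ for all other $\kappa$. In particular $(\mathrm T_{(n-k,k)})$ holds.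
\end{proposition}

Both conditions hold if $q$ is a sufficiently large prime. The proof is independent of the rest of the paper and occupies Section~\ref{sec:gamma}.

Assume $(\mathrm T_\mu)$ and write $\Gamma_\mu$ as a sum of projective indecomposable characters. Exactly one summand contains $\rho^\mu$, and it contains $\rho^\mu$ once; call it $\Phi^\mu$ and let $\varphi^\mu\in\operatorname{IBr}(G)$ be the Brauer character with $\Phi^\mu=\Phi_{\varphi^\mu}$. As a summand of $\Gamma_\mu$, it contains $\rho^\kappa$ only if $\kappa\trianglerighteq\mu$. If $\Phi^\mu=\Phi^{\tilde\mu}$, then this character contains $\rho^\mu$ and $\rho^{\tilde\mu}$, so $\mu\trianglerighteq\tilde\mu\trianglerighteq\mu$. Hence \emph{the $\varphi^\mu$ are pairwise distinct}. Define a linear functional on $\Lambda_n$ by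
\[
\Delta_\mu(f)=\langle\Psi(f),\Phi^\mu\rangle .
\]

\begin{lemma}\label{lem:delta}
Assume $(\mathrm T_\mu)$, and let $\chi$ be as in Lemma~\ref{lem:chi}.
\begin{itemize}
\item[(i)] $\Delta_\mu(s_\kappa)=0$ unless $\kappa\trianglerighteq\mu$.
\item[(ii)] $\Delta_\mu(\hat s_{\nu_1}\cdots\hat s_{\nu_t})\ge0$ whenever $\sum_i|\nu_i|=n$.
\item[(iii)] If $\nu_1+\dots+\nu_t=\mu$, then $\Delta_\mu(\hat s_{\nu_1}\cdots\hat s_{\nu_t})=1$.
\item[(iv)] $d_{\chi\varphi^\mu}=\Delta_\mu(p_n)$.
\end{itemize}
\end{lemma}

\begin{proof}
Part (i) holds because $\Psi(s_\kappa)=\pm\rho^\kappa$. Since $\Phi^\mu$ vanishes outside the $p$-regular elements, the value in (ii) is $\langle X,\Phi^\mu\rangle\ge0$ with $X$ as in Lemma~\ref{lem:products}, and $\Delta_\mu(p_n)=\langle\chi,\Phi^\mu\rangle=d_{\chi\varphi^\mu}$ by Lemma~\ref{lem:chi}. For (iii), (S3) and (i) give $\Delta_\mu(s_{\nu_1}\cdots s_{\nu_t})=\Delta_\mu(s_\mu)$. Since $\sum_in(\nu_i)=n(\mu)$, the signs match and the value in (iii) is $\Delta_\mu(\hat s_\mu)=\langle\rho^\mu,\Phi^\mu\rangle=1$.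
\end{proof}

The rest of the proof of Theorem~\ref{thm:main} concerns symmetric functions only: we bound $\Delta_\mu(p_n)$ from below using (i)--(iii).

\section{Two rows: large decomposition numbers}\label{sec:tworows}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let $\mu=(n-k,k)$ with $1\le k\le\frac{n-1}2$ and $\varphi_k=\varphi^\mu$. Property $(\mathrm T_\mu)$ holds by Proposition~\ref{prop:tworow} if $q$ is a sufficiently large prime, and by Theorem~\ref{thm:kawanaka} in general. A partition $\kappa\trianglerighteq\mu$ has at most two rows. By Lemma~\ref{lem:delta}(i) and (S2), $\Delta_\mu(f)$ depends only on the image of $f$ in two variables $x_1,x_2$. There,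
\[
\sum_{i\ge1}\frac{p_it^i}i=-\log\big((1-x_1t)(1-x_2t)\big)=\sum_{h\ge1}\frac{(e_1t-e_2t^2)^h}h .
\]
The coefficient of $t^n$ in the term $h=n-j$ is $\frac1{n-j}\binom{n-j}je_1^{n-2j}(-e_2)^j$, so
\begin{equation}\label{eq:waring}
p_n=\sum_{0\le j\le n/2}\frac n{n-j}\binom{n-j}j\,e_1^{n-2j}(-e_2)^j=\sum_{0\le j\le n/2}\frac n{n-j}\binom{n-j}j\,a^{n-2j}b^j .
\end{equation}
Apply $\Delta_\mu$. By Lemma~\ref{lem:delta}(ii) every term contributes a nonnegative amount. Since $(n-2k)\cdot(1)+k\cdot(1,1)=\mu$, Lemma~\ref{lem:delta}(iii) gives $\Delta_\mu(a^{n-2k}b^k)=1$. With Lemma~\ref{lem:delta}(iv) and $n=p$,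
\[
d_{\chi\varphi_k}\ge\frac p{p-k}\binom{p-k}k .
\]
For $k=2$ the bound is $p(p-3)/2$, which is at least $2p$ if $p\ge7$. The $\frac{p-1}2$ bounds add up to $L_p-1$, so one of them is at least $2(L_p-1)/(p-1)$.
\end{proof}

\begin{example}
Let $p=7$. For every sufficiently large prime $q\equiv6\bmod49$ we obtain $d_{\chi\varphi_2}\ge14>7$ in $\mathrm{GU}_7(q)$ from (F1)--(F4) and Theorem~\ref{thm:kazhdan} alone. With Theorem~\ref{thm:kawanaka}, $q=13$ also works: $|\mathrm{GU}_7(13)|_7=7^8$, $\chi(1)=\prod_{i=1}^6(13^i-(-1)^i)$, $\chi(1)_7=7^6$ and $d_{\chi\varphi_2}\ge14$.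
\end{example}

\begin{remark}
The defect of $\chi$ is small, but the defect of its block is not. The hook lengths of $(n-1,1)$ are $n,n-2,n-3,\dots,1$ and $1$, so by \eqref{eq:degree} the degree of $\rho^{(n-1,1)}$ is a power of $q$ times $(q^{p-1}-1)/(q+1)$, which is prime to $p$. Both $\chi^0$ and $(\rho^{(n-1,1)})^0$ contain $\varphi_1$. Hence $\chi$ lies in the same block as a character of defect $p+1$.
\end{remark}

\section{Four rows: many constituents}\label{sec:fourrows}

To contradict (1) we need at least $p^2$ partitions $\mu$ with $\Delta_\mu(p_n)>0$. Three rows do not suffice, since a partition of $p$ with at most three rows is determined by $\mu_2\le p/2$ and $\mu_3\le p/3$, and $(\frac p2+1)(\frac p3+1)<p^2$. With four rows there are three free parameters.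

\begin{proposition}\label{prop:fourrows}
Let $\mu\vdash n$ have at most four rows, with $\mu_2>\mu_3>\mu_4\ge0$ and $k:=\mu_2+\mu_3+\mu_4\le n/3$. Then $d_{\chi\varphi^\mu}\ge p$.
\end{proposition}

Property $(\mathrm T_\mu)$ holds by Theorem~\ref{thm:kawanaka}. As every $\kappa\trianglerighteq\mu$ has at most four rows, $\Delta=\Delta_\mu$ factors through the degree $n$ part of $\mathbb Q[e_1,\dots,e_4]=\mathbb Q[a,b,c,d]$, and we compute in this ring. Now
\[
\prod_{i=1}^4(1-x_it)=1-at-bt^2+ct^3+dt^4 ,
\]
so $c$ and $d$ enter $-\log\prod(1-x_it)$ with the wrong sign, and the expansion of $p_n$ in $a,b,c,d$ is not positive. We shall absorb the negative terms into larger signed Schur functions.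

\subsection{The odd part of the generating function}
Since $n$ is odd, only the odd part of the generating function matters. Write $\prod(1-x_it)=E_0-E_1$ with $E_0=1-bt^2+dt^4$ even and $E_1=at-ct^3$ odd in $t$. The odd part of $-\log(E_0-E_1)$ is
\[
\tfrac12\log\frac{E_0+E_1}{E_0-E_1}=\sum_{h\text{ odd}}\frac1h\Big(\frac{E_1}{E_0}\Big)^h .
\]
Let $E_1/E_0=\sum_{i\ge0}\tau_it^{2i+1}$. A product of $h$ terms $\tau_{i_1}\cdots\tau_{i_h}$ comes with $t^{h+2j}$, $j=\sum i_\nu$, so
\begin{equation}\label{eq:odd}
\frac{p_n}n=\sum_{j=0}^{(n-1)/2}\frac1{n-2j}\sum_{i_1+\dots+i_{n-2j}=j}\tau_{i_1}\cdots\tau_{i_{n-2j}} .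
\end{equation}
Comparing coefficients in $E_0\sum\tau_it^{2i+1}=E_1$ gives $\tau_0=a$, $\tau_1=ab-c$ and $\tau_i=b\tau_{i-1}-d\tau_{i-2}$ for $i\ge2$.

The first two recursion steps show which Schur functions to bring in. The dual Jacobi--Trudi formula gives $s_{(2,1)}=e_1e_2-e_3$ and, with $e_5=0$,
\[
s_{(3,2,1)}=\det\begin{pmatrix}e_3&e_4&0\\e_1&e_2&e_3\\0&1&e_1\end{pmatrix}=e_3(e_1e_2-e_3)-e_1^2e_4 .
\]
As $n((2,1))=1$ and $n((3,2,1))=4$,
\begin{equation}\label{eq:vw}
v:=\hat s_{(2,1)}=ab-c,\qquad w:=\hat s_{(3,2,1)}=cv-a^2d .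
\end{equation}
So $\tau_1=v$, and $a\tau_2=abv-a^2d=(v+c)v-a^2d=v^2+w$. Call a polynomial \emph{positive} if it is a combination, with nonnegative coefficients, of monomials in $a,b,c,d,v,w$. By Lemma~\ref{lem:delta}(ii), $\Delta\ge0$ on positive polynomials of degree $n$. We have seen that $\tau_2$ becomes positive after multiplication by $a$, and this pattern persists.

\begin{lemma}\label{lem:Q}
Let $Q_i$ be the coefficient of $y^i$ in $\big(1-vy-\sum_{h\ge0}wc^hy^{h+2}\big)^{-1}$. Then $Q_i$ is a polynomial in $v,w,c$ with nonnegative integer coefficients, $Q_0=1$, and $\tau_i=a^{1-i}Q_i$ in $\mathbb Q[a^{\pm1},b,c,d]$.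
\end{lemma}

\begin{proof}
The first two claims follow from the geometric series. Put $y=t^2/a$. By \eqref{eq:vw}, $v+c=ab$ and $cv-w=a^2d$, so
\[
(1-vy)(1-cy)-wy^2=1-(v+c)y+(cv-w)y^2=1-bt^2+dt^4=E_0 .
\]
Since $E_1=at(1-cy)$,
\[
\frac{E_1}{E_0}=\frac{at}{1-vy-wy^2(1-cy)^{-1}}=at\sum_{i\ge0}Q_i\,a^{-i}t^{2i}.\qedhere
\]
\end{proof}

For example $Q_1=v$, $Q_2=v^2+w$ and $Q_3=v^3+2vw+cw$.

\subsection{Proof of Proposition~\ref{prop:fourrows}}
By Lemma~\ref{lem:Q}, the terms of \eqref{eq:odd} with index $j$ are
\begin{equation}\label{eq:term}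
\tau_{i_1}\cdots\tau_{i_{n-2j}}=a^{n-3j}\,Q_{i_1}\cdots Q_{i_{n-2j}} .
\end{equation}
They are positive if $j\le n/3$. For larger $j$ positivity is not available, and we use triangularity instead; the hypothesis $k\le n/3$ makes the two ranges overlap.

\emph{Terms with $j>k$ are killed by $\Delta$.} By the recursion and induction on $i$, every monomial in $e_1,\dots,e_4$ that occurs in $\tau_i$ has at most $i+1$ factors. So every monomial in $\tau_{i_1}\cdots\tau_{i_{n-2j}}$ has at most $j+(n-2j)=n-j<n-k=\mu_1$ factors. By (S3) it is a combination of $s_\kappa$ with $\kappa_1<\mu_1$, and such $\kappa$ do not dominate $\mu$.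

\emph{Terms with $j\le k$ contribute a nonnegative amount}, by \eqref{eq:term} and $n-3j\ge n-3k\ge0$.

\emph{A term with positive contribution.} Fix $j$ with $1\le j\le k$ and keep in \eqref{eq:odd} only the $n-2j$ tuples with one entry $j$ and all others $0$. Each gives $a^{n-3j}Q_j$, so
\begin{equation}\label{eq:keep}
\Delta(p_n)\ge n\,\Delta(a^{n-3j}Q_j).
\end{equation}
We look for a product of $\hat s_\nu$ inside $a^{n-3j}Q_j$ whose partitions add up to $\mu$. In the simplest case $\mu=(n-3,2,1)$ we take $j=2$ and the monomial $a^{n-6}w$. In general the fourth row has to come from $d$, which does not occur in $Q_j$ but is hidden in $cv=w+a^2d$; and $c$ occurs in $Q_j$ only together with $w$, which is why we assume $\mu_2>\mu_3>\mu_4$. Put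
\[
\gamma=\mu_4,\qquad\beta=\mu_3-\mu_4-1\ge0,\qquad\alpha=\mu_2-\mu_3-1\ge0,\qquad j=\alpha+\beta+2\gamma+2 .
\]
Then $\mu_3=\beta+\gamma+1$, $\mu_2=\alpha+\beta+\gamma+2$, and $k=\alpha+2\beta+3\gamma+3\ge j$. The monomial $v^{\alpha+\gamma}wc^{\beta+\gamma}$ occurs in $Q_j$ with coefficient at least $1$: take $\alpha+\gamma$ factors $vy$ and one factor $wc^{\beta+\gamma}y^{\beta+\gamma+2}$ in the geometric series. Moreover $(cv)^\gamma=(w+a^2d)^\gamma$ is $(a^2d)^\gamma$ plus a positive polynomial. Therefore
\[
\Delta(a^{n-3j}Q_j)\ge\Delta\big(a^{n-3j}v^\alpha wc^\beta(cv)^\gamma\big)\ge\Delta\big(a^{n-3j+2\gamma}d^\gamma v^\alpha wc^\beta\big).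
\]
The partitions belonging to the last product add up to
\[
(n-3j+2\gamma)\cdot(1)+\gamma\cdot(1^4)+\alpha\cdot(2,1)+(3,2,1)+\beta\cdot(1^3).
\]
Rows $4$, $3$, $2$ of this partition are $\gamma=\mu_4$, $\gamma+1+\beta=\mu_3$ and $\gamma+\alpha+2+\beta=\mu_2$, and its size is $n-3j+6\gamma+3\alpha+6+3\beta=n$. So it equals $\mu$, and the value of $\Delta$ is $1$ by Lemma~\ref{lem:delta}(iii). By \eqref{eq:keep} and Lemma~\ref{lem:delta}(iv), $d_{\chi\varphi^\mu}\ge n=p$. \hfill$\square$

\subsection{Counting partitions}
\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]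
The $\varphi^\mu$ are distinct, so we count the partitions $\mu$ in Proposition~\ref{prop:fourrows}. Let $k_0=\lfloor p/3\rfloor$. Every triple $\mu_2>\mu_3>\mu_4\ge0$ with sum at most $k_0$ gives such a partition, since $\mu_1\ge2p/3>\mu_2$. Subtracting $(2,1,0)$, these triples correspond to partitions with at most three parts and size at most $k_0-3$. There are $\binom{k_0}3$ ordered triples of nonnegative integers with sum at most $k_0-3$, and at most six of them give the same partition. So the number of $\mu$ is at least $\frac16\binom{k_0}3$.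

Let $p\ge1000$. We have $\frac16\binom{k_0}3=y(y^2-1)/36$ with $y=k_0-1\ge(p-5)/3$. The function $y(y^2-1)$ increases for $y\ge1$, so the count is at least $\frac{(p-5)^3}{972}-\frac{p-5}{108}$. The function $(p-5)^3/p^2$ increases for $p\ge5$ and equals $995^3/10^6>985$ at $p=1000$. Since $985/972>1.013$, the count is at least $1.013\,p^2-\frac p{108}>p^2-1$.
\end{proof}

\section{Construction of $\Gamma$ for two rows}\label{sec:gamma}

In this section we prove Proposition~\ref{prop:tworow}. The prime $p$ plays no role; $n$ is odd and $G=\mathrm{GU}_n(q)$. The plan is to induce a linear character from a unipotent subgroup attached to a nilpotent element with two Jordan blocks, to express $\langle\Gamma,\Psi(p_\lambda)\rangle$ as the number of matrices with given characteristic polynomial in an affine space, and to evaluate this number by an Euler product over $\mathbb F_q[t]$.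

\subsection{The Cayley map and the Springer--Kazhdan formula}
Let $K=\mathbb F_{q^2}$, and let the bar denote the $q$-th power map on $K$, applied to the coefficients of polynomials and series. Let $\mathfrak g=\operatorname{Lie}(\mathbf G)^F$ be the $\mathbb F_q$-space of skew-Hermitian matrices over $K$. For $Y,Z\in\mathfrak g$ we have $\overline{\operatorname{tr}(YZ)}=\operatorname{tr}(Z^*Y^*)=\operatorname{tr}(YZ)$, so $\operatorname{tr}(YZ)\in\mathbb F_q$. For nilpotent $Z\in\mathfrak g$ put
\[
\operatorname{cay}(Z)=(1+Z)(1-Z)^{-1}=1+2Z+2Z^2+\cdots .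
\]
Then $\operatorname{cay}(Z)^*=\operatorname{cay}(-Z)=\operatorname{cay}(Z)^{-1}$. As $r$ is odd, $\operatorname{cay}$ is a $G$-equivariant bijection from the nilpotent elements of $\mathfrak g$ onto the unipotent elements of $G$, with inverse $u\mapsto(u-1)(u+1)^{-1}$. From
\begin{equation}\label{eq:cay}
\operatorname{cay}(Z)-1=2(1-Z)^{-1}Z
\end{equation}
we see that it preserves Jordan types. Unipotent classes of $G$ are determined by Jordan types, so $\operatorname{cay}(Z)$ is conjugate to $\exp(Z)$ and may replace it in the following theorem. Fix a nontrivial additive character $\psi$ of $\mathbb F_q$.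

\begin{theorem}[Springer's hypothesis; Kazhdan \cite{Kazhdan}]\label{thm:kazhdan}
Let $r$ and $q$ be large relative to $n$. Let $\mathbf T$ be an $F$-stable maximal torus, let $Y\in\operatorname{Lie}(\mathbf T)^F$ have distinct eigenvalues, and let $\mathcal O$ be its $G$-orbit. Then for nilpotent $Z\in\mathfrak g$,
\[
R_{\mathbf T}^{\mathbf G}(1)(\operatorname{cay}(Z))=\varepsilon_{\mathbf G}\varepsilon_{\mathbf T}\,q^{-\binom n2}\sum_{Y'\in\mathcal O}\psi(\operatorname{tr}(Y'Z)).
\]
\end{theorem}

\subsection{A grading}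
Put $m=n-k$. Then $m>k\ge1$, and $m-k$ is odd because $n$ is odd. All nondegenerate Hermitian forms on $K^n$ are equivalent, so we may use the following model. Let $V=V'\perp V''$ have the basis $v'_i$ ($i=m-1,m-3,\dots,1-m$) of $V'$ and $v''_i$ ($i=k-1,k-3,\dots,1-k$) of $V''$. The form $\langle\ ,\ \rangle$ on $V$ is linear in the first variable, $\langle v'_i,v'_{-i}\rangle=\langle v''_i,v''_{-i}\rangle=1$, and all other pairs of basis vectors are orthogonal. The index $i$ is the \emph{weight}; the weights in $V'$ and in $V''$ have opposite parity, so all $n$ weights are distinct. Let $V(i)$ be the span of the basis vector of weight $i$ (zero if there is none) and $V(\ge i)=\bigoplus_{j\ge i}V(j)$.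

Let $\mathcal E=\operatorname{End}_K(V)$ and $\mathcal E(i)=\{X: XV(j)\subseteq V(i+j)\text{ for all }j\}$. Now $\mathfrak g$ is the space of skew-adjoint elements of $\mathcal E$; let $\mathcal H$ be the space of self-adjoint elements. Fix $\zeta\in K^\times$ with $\bar\zeta=-\zeta$, so that $\mathcal H=\zeta\mathfrak g$. Since $V(i)$ pairs only with $V(-i)$, the adjoint map preserves each $\mathcal E(i)$. Hence $\mathfrak g$ and $\mathcal H$ are graded, $\mathcal E(i)=\mathfrak g(i)\oplus\zeta\mathfrak g(i)$, and the trace pairing $\mathfrak g(i)\times\mathfrak g(-i)\to\mathbb F_q$ is perfect, because its extension $\mathcal E(i)\times\mathcal E(-i)\to K$ is. Also $\operatorname{tr}(\mathfrak g(i)\mathfrak g(j))=0$ for $i+j\ne0$. Put $d_i=\dim_{\mathbb F_q}\mathfrak g(i)=\dim_K\mathcal E(i)=d_{-i}$ and $d_{\ge2}=\sum_{i\ge2}d_i$.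

Let $J\in\mathcal H(-2)$ be given by $v'_i\mapsto v'_{i-2}$, $v''_i\mapsto v''_{i-2}$, where basis vectors with missing indices are read as $0$. It is nilpotent of Jordan type $(m,k)$. Put $J'=\zeta^{-1}J\in\mathfrak g(-2)$.

\begin{lemma}\label{lem:grading}
The map $\operatorname{ad}J'\colon\mathfrak g(1)\to\mathfrak g(-1)$ is bijective. Moreover $d_0+d_1=m+3k$ and
\begin{equation}\label{eq:dim}
d_{\ge2}+\tfrac12d_1=\tfrac12(n^2-m-3k).
\end{equation}
\end{lemma}

\begin{proof}
In characteristic zero this would follow from the representation theory of $\mathfrak{sl}_2$; we argue directly. A map commuting with $J$ from a Jordan block of size $h$ to one of size $h'$ is determined by the image of the top vector, which has weight $h-1$. The image can be any vector killed by $J^h$, that is, any combination of the lowest $\min(h,h')$ basis vectors, whose weights are at most $1-h'+2(\min(h,h')-1)$. So these maps form a space of dimension $\min(h,h')$, spanned by maps of degree at most $2\min(h,h')-h-h'\le0$. Thus the centralizer of $J$ in $\mathcal E$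 has dimension $m+k+k+k$ and lies in $\mathcal E(\le0)$, and $\operatorname{ad}J\colon\mathcal E(i)\to\mathcal E(i-2)$ is injective for $i\ge1$. Since $\operatorname{tr}([J,X]X')=-\operatorname{tr}(X[J,X'])$, this map is, up to sign, the transpose of $\operatorname{ad}J\colon\mathcal E(2-i)\to\mathcal E(-i)$, and so it is surjective for $i\le1$. For $i=1$ we obtain the first claim, as $\operatorname{ad}J'$ preserves $\mathfrak g$. The dimension of the centralizer is $\sum_{i\le0}(d_i-d_{i-2})=d_0+d_{-1}$, so $d_0+d_1=m+3k$. Subtracting this from $n^2=d_0+2d_1+2d_{\ge2}$ gives \eqref{eq:dim}.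
\end{proof}

\subsection{The character $\Gamma$}
We want $\operatorname{cay}(Z)\mapsto\psi(\operatorname{tr}(J'Z))$ to be a homomorphism on a large subgroup. Let $X,X'\in\mathfrak g(\ge1)$ and $g=\operatorname{cay}(X)\operatorname{cay}(X')$. Modulo $\mathcal E(\ge3)$ we have $\frac12(g-1)\equiv X+X'+X^2+X'^2+2XX'$ and $\frac14(g-1)^2\equiv(X+X')^2$. Since $(g-1)(g+1)^{-1}=\frac12(g-1)-\frac14(g-1)^2+\cdots$,
\begin{equation}\label{eq:bch}
g=\operatorname{cay}(Z),\qquad Z\in\mathfrak g(\ge1),\qquad Z\equiv X+X'+[X,X']\bmod\mathcal E(\ge3).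
\end{equation}
The functional $\operatorname{tr}(J'\,\cdot)$ sees only the component of degree $2$, so the obstruction is the alternating form $(X,X')\mapsto\operatorname{tr}(J'[X,X'])=\operatorname{tr}([J',X]X')$ on $\mathfrak g(1)$. It is nondegenerate by Lemma~\ref{lem:grading}. Choose a maximal isotropic subspace $\mathfrak l$, of dimension $d_1/2$, and put
\[
\mathfrak u=\mathfrak l\oplus\mathfrak g(\ge2),\qquad U=\operatorname{cay}(\mathfrak u),\qquad\xi(\operatorname{cay}(Z))=\psi(\operatorname{tr}(J'Z)).
\]
By \eqref{eq:bch}, the degree $1$ component of $Z$ is additive, so $U$ is closed under products and is a group of order $|\mathfrak u|$, a power of $r$. The degree $2$ component is additive up to $[X_1,X'_1]$, where $X_1,X_1'\in\mathfrak l$ are the components of degree $1$, and $\operatorname{tr}(J'[X_1,X_1'])=0$. So $\xi$ is a linear character of $U$. Let $\Gamma=\operatorname{Ind}_U^G\xi$.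

\subsection{Reduction to a count of matrices}
Fix $\lambda\vdash n$ and a monic squarefree polynomial $P\in\mathbb F_q[t]$ whose irreducible factors have degrees $\lambda_1,\lambda_2,\dots$.

\begin{lemma}\label{lem:count}
$\langle\Gamma,\Psi(p_\lambda)\rangle=q^{-\binom n2+d_1/2}N_P$, where $N_P=\#\{Y\in J+\mathcal H(\ge0):\det(t-Y)=P\}$.
\end{lemma}

\begin{proof}
Let $\mathcal O_P=\{Y\in\mathfrak g:\det(t-\zeta Y)=P\}$. The matrices over $\overline{\mathbb F}_q$ with eigenvalues $\zeta^{-1}y$, $P(y)=0$, form one $\mathbf G$-orbit. It is $F$-stable because $-(\zeta^{-1}y)^q=\zeta^{-1}y^q$, and the stabilizers are maximal tori, hence connected. By Lang's theorem its set $\mathcal O_P$ of $F$-fixed points is nonempty and a single $G$-orbit. Let $Y\in\mathcal O_P$, $\mathbf T=C_{\mathbf G}(Y)$ and $\omega_l(Y)=\zeta^{-1}y_l$. From \eqref{eq:sigma} and $F(Y)=Y$ we get $y_l=y_{\sigma(l)}^q$. So the cycles of $\sigma$ correspond to the irreducible factors of $P$, and $\mathbf T$ has type $\lambda$.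

By Frobenius reciprocity (the inner product is rational) and Theorem~\ref{thm:kazhdan},
\[
\langle\Gamma,\Psi(p_\lambda)\rangle=\frac{q^{-\binom n2}}{|\mathfrak u|}\sum_{Y\in\mathcal O_P}\sum_{Z\in\mathfrak u}\psi\big(\operatorname{tr}((Y-J')Z)\big)=q^{-\binom n2}\,\#\big(\mathcal O_P\cap(J'+\mathfrak u^\perp)\big),
\]
because the inner sum is $|\mathfrak u|$ if $Y-J'$ is orthogonal to $\mathfrak u$ for the trace form and $0$ otherwise. Here $\mathfrak u^\perp=\mathfrak m\oplus\mathfrak g(\ge0)$, where $\mathfrak m\subseteq\mathfrak g(-1)$ is the annihilator of $\mathfrak l$ and $|\mathfrak m|=q^{d_1/2}$.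

The component in degree $-1$ can be conjugated away. Given $y\in\mathfrak g(-1)$, Lemma~\ref{lem:grading} provides $Z_1\in\mathfrak g(1)$ with $2[Z_1,J']=y$. For $g=\operatorname{cay}(Z_1)=1+2Z_1+\cdots$ we have $gJ'g^{-1}\in J'+y+\mathfrak g(\ge0)$ and $g\,\mathfrak g(\ge0)g^{-1}=\mathfrak g(\ge0)$. So conjugation by $g$ maps $\mathcal O_P\cap(J'+\mathfrak g(\ge0))$ bijectively onto $\mathcal O_P\cap(J'+y+\mathfrak g(\ge0))$. All $y\in\mathfrak m$ contribute equally, and multiplication by $\zeta$ shows that each contributes $N_P$.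
\end{proof}

\begin{example}\label{ex:n3}
Let $n=3$, $k=1$, $m=2$. The weights are $1,0,-1$ and $d_1=2$. In the basis $v'_1,v''_0,v'_{-1}$, the elements of $J+\mathcal H(\ge0)$ are
\[
Y=\begin{pmatrix}\alpha&\beta&\gamma\\0&\eta&\bar\beta\\1&0&\bar\alpha\end{pmatrix}\qquad(\alpha,\beta\in K,\ \gamma,\eta\in\mathbb F_q).
\]
Expanding along the first row,
\[
\det(t-Y)=AC-B\bar B,\qquad A=(t-\alpha)(t-\bar\alpha)-\gamma,\quad C=t-\eta,\quad B=\beta .
\]
Each monic quadratic $A\in\mathbb F_q[t]$ comes from $q$ pairs $(\alpha,\gamma)$: there are $q$ elements $\alpha$ with given trace, and then $\gamma$ is determined. Given $\eta$ and $\beta$, the equation $AC-B\bar B=P$ has a solution $A$, necessarily unique, if and only if $\beta\bar\beta=-P(\eta)$. This norm equation has $q+1$ solutions if $P(\eta)\ne0$ and one solution otherwise. If $P$ has $z$ roots in $\mathbb F_q$, then $N_P=q\big((q+1)(q-z)+z\big)=q^2(q+1-z)$, and Lemma~\ref{lem:count} gives $\langle\Gamma,\Psi(p_\lambda)\rangle=q+1-z$. Now $z$ is the number of fixed points of a permutation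 of type $\lambda$, so $q+1-z=q\chi^{(3)}_\lambda-\chi^{(2,1)}_\lambda$. Hence $\Gamma$ contains $\mathrm{St}$ exactly $q$ times, $\rho^{(2,1)}=-\Psi(s_{(2,1)})$ once, and $1$ not at all.
\end{example}

\subsection{Hermitian $2\times2$ matrices over $K[t]$}
In the example, $\det(t-Y)$ is the determinant of a Hermitian $2\times2$ matrix of polynomials. The reason is structural: $Y$ makes $V$ into a $K[t]$-module with two generators, and the $2\times 2$ matrix is a matrix of relations, normalized by means of the form. Let $\mathcal D$ be the set of matrices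
\[
D=\begin{pmatrix}A&B\\\bar B&C\end{pmatrix},\qquad A,C\in\mathbb F_q[t]\text{ monic},\quad\deg A=m,\quad\deg C=k,\quad B\in K[t],\quad\deg B\le\tfrac{n-3}2 .
\]
As $B$ has $\frac{n-1}2$ coefficients in $K$, $|\mathcal D|=q^{m+k+n-1}=q^{2n-1}$.

\begin{lemma}\label{lem:fibers}
There is a surjective map $Y\mapsto D_Y$ from $J+\mathcal H(\ge0)$ to $\mathcal D$ such that $\det D_Y=\det(t-Y)$ and all fibers have $q^{d_{\ge2}-(m-k-1)}$ elements.
\end{lemma}

\begin{proof}
\emph{Generators.} Put $e'=v'_{m-1}$, $e''=v''_{k-1}$, and let $Y\in J+\mathcal H(\ge0)$. If $v_i$ is a basis vector of weight $i$, then $Yv_i\in Jv_i+V(\ge i)$ and $YV(\ge i+2)\subseteq V(\ge i)$. By induction on $j$,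
\begin{equation}\label{eq:triang}
Y^je'\in v'_{m-1-2j}+V(\ge m+1-2j),\qquad Y^je''\in v''_{k-1-2j}+V(\ge k+1-2j).
\end{equation}
So the vectors $Y^je'$ ($j<m$) and $Y^je''$ ($j<k$) form a basis $\mathcal B_Y$ of $V$, with exactly one element in $v_i+V(\ge i+2)$ for each weight $i$.

\emph{The matrix $D_Y$.} For $x,y\in V$ let $g(x,y)=\sum_{j\ge0}\langle Y^jx,y\rangle t^{-j-1}$, a power series in $t^{-1}$, and let $\mathcal G=(g_{ij})$ be the $2\times2$ matrix of values of $g$ on $(e',e'')$. It is Hermitian because $Y$ is self-adjoint. The vector $e'$ pairs only with weight $1-m$, so by \eqref{eq:triang} $\langle Y^je',e'\rangle$ is $0$ for $j<m-1$ and $1$ for $j=m-1$; thus $g_{11}=t^{-m}+O(t^{-m-1})$. With $e''$ and $k$ in place of $e'$ and $m$, we get $g_{22}=t^{-k}+O(t^{-k-1})$. Since $V'\perp e''$, $\langle Y^je',e''\rangle\ne0$ requires $m+1-2j\le1-k$, that is, $j\ge\frac{n+1}2$ as $n$ is odd. So $g_{12}=O(t^{-(n+3)/2})$ and $\det\mathcal G=t^{-n}(1+O(t^{-1}))$. Put $D_Y=\mathcal G^{-1}$.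

\emph{$D_Y\in\mathcal D$ and $\det D_Y=P_Y:=\det(t-Y)$.} Let $t$ act on $V$ as $Y$, and let $\operatorname{ev}\colon K[t]^2\to V$ (row vectors) send the standard basis to $e',e''$; it is onto. We have $g(Yx,y)=t\,g(x,y)-\langle x,y\rangle$, so $g(\,\cdot\,,y)$ is $K[t]$-linear modulo $K[t]$, and the entries of $\alpha\mathcal G$ are congruent to $g(\operatorname{ev}(\alpha),e')$ and $g(\operatorname{ev}(\alpha),e'')$ modulo $K[t]$. Hence $\alpha\mathcal G\in K[t]^2$ if $\operatorname{ev}(\alpha)=0$. Let the rows of $M$ be a basis of $\ker\operatorname{ev}$. By the Smith normal form, $\det M$ is a nonzero scalar multiple of $P_Y$. The matrix $M'=M\mathcal G$ has polynomial entries, and $\det M'=\det M\det\mathcal G$ is a polynomial of degree $n-n=0$. So $M'$ is invertible over $K[t]$ and $D_Y=M'^{-1}M$ is a Hermitian matrix of polynomials. Its determinant is a scalar multiple of $P_Y$ and equals $t^n(1+O(t^{-1}))$, so it is $P_Y$. Finally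
\[
D_Y=P_Y\begin{pmatrix}g_{22}&-g_{12}\\-g_{21}&g_{11}\end{pmatrix}
\]
has monic diagonal entries of degrees $n-k=m$ and $n-m=k$, and off-diagonal entries of degree at most $n-\frac{n+3}2=\frac{n-3}2$.

\emph{The fibers are orbits.} Let $\Sigma$ be the group of all $g\in G\cap(1+\mathcal E(\ge2))$ that fix $e'$ and $e''$. If $g\in\Sigma$, then $gYg^{-1}$ is self-adjoint and lies in $J+\mathcal E(\ge0)$, and $\langle gY^jg^{-1}x,y\rangle=\langle Y^jx,y\rangle$ for $x,y\in\{e',e''\}$, so $D_{gYg^{-1}}=D_Y$. The action is free: if $g$ commutes with $Y$, it fixes $\mathcal B_Y$. Conversely, let $D_{Y_1}=D_{Y_2}$. Then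
\[
\langle Y_1^ix,Y_1^jy\rangle=\langle Y_1^{i+j}x,y\rangle=\langle Y_2^{i+j}x,y\rangle=\langle Y_2^ix,Y_2^jy\rangle\qquad(i,j\ge0,\ x,y\in\{e',e''\}).
\]
So the linear map $g$ that sends $Y_1^jx\in\mathcal B_{Y_1}$ to $Y_2^jx\in\mathcal B_{Y_2}$ is an isometry. For every $j\ge0$, the vectors $gY_1^jx$ and $Y_2^jx$ have the same pairings with $\mathcal B_{Y_2}$, so they are equal, and $gY_1=Y_2g$. The map $g$ fixes $e',e''$. By \eqref{eq:triang}, $g-1$ sends the element of $\mathcal B_{Y_1}$ with leading weight $i$ into $V(\ge i+2)$. The elements with leading weight at least $i$ span $V(\ge i)$, so $g\in1+\mathcal E(\ge2)$. Thus every nonempty fiber has $|\Sigma|$ elements.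

\emph{The order of $\Sigma$.} The Cayley map restricts to a bijection from $\mathfrak g(\ge2)$ to $G\cap(1+\mathcal E(\ge2))$, and by \eqref{eq:cay} $\operatorname{cay}(Z)$ fixes $x$ if and only if $Zx=0$. For $Z\in\mathfrak g(\ge2)$ we have $Ze'\in V(\ge m+1)=0$ and $Ze''\in V(\ge k+1)$. The weights in $V'$ have the parity of $k$, so $V(\ge k+1)$ is spanned by $v'_{k+2},v'_{k+4},\dots,v'_{m-1}$ and has $K$-dimension $\frac{m-k-1}2$. The $\mathbb F_q$-linear map $Z\mapsto Ze''$ is onto this space. Indeed, for $y\in V(\ge k+2)$ the map $Z=y\langle\,\cdot\,,v''_{1-k}\rangle-v''_{1-k}\langle\,\cdot\,,y\rangle$ is skew-adjoint, since its two terms are adjoint to each other up to sign. The first term sends weight $k-1$ to weights at least $k+2$, the second sends weights at most $-k-2$ to weight $1-k$, so $Z\in\mathfrak g(\ge3)$; and $Ze''=y$. Hence $|\Sigma|=q^{d_{\ge2}-(m-k-1)}$.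

\emph{Surjectivity.} By Lemma~\ref{lem:grading} the image has $q^{d_0+d_1+d_{\ge2}}/|\Sigma|=q^{m+3k+m-k-1}=q^{2n-1}=|\mathcal D|$ elements.
\end{proof}

\subsection{An Euler product}
It remains to count the $D\in\mathcal D$ with determinant $P$. For monic $C\in\mathbb F_q[t]$ and $j\ge0$ put
\[
\mathcal N(C)=\#\{B\in K[t]/(C):B\bar B\equiv-P\bmod C\},\qquad c_j(P)=\sum_{C\text{ monic},\ \deg C=j}\mathcal N(C).
\]

\begin{lemma}\label{lem:reduce}
$\#\{D\in\mathcal D:\det D=P\}=q^{m-k-1}c_k(P)$.
\end{lemma}

\begin{proof}
We first reduce $B$ modulo $C$. Note that $k-1\le\frac{n-3}2$. Write $B=xC+B_0$ with $\deg B_0<k$ and $\deg x\le\frac{n-3}2-k=\frac{m-k-3}2$; there are $q^{m-k-1}$ polynomials $x\in K[t]$ of this kind. Then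
\[
\begin{pmatrix}A&B\\\bar B&C\end{pmatrix}=\begin{pmatrix}1&x\\0&1\end{pmatrix}\begin{pmatrix}A_0&B_0\\\bar B_0&C\end{pmatrix}\begin{pmatrix}1&0\\\bar x&1\end{pmatrix},\qquad A=A_0+x\bar B_0+\bar xB_0+x\bar xC .
\]
The terms $x\bar B_0$ and $\bar xB_0$ have degree at most $\frac{m+k-5}2<m$, and $x\bar xC$ has degree at most $m-3$. So $A$ is monic of degree $m$ if and only if $A_0$ is, and $D\mapsto(x,D_0)$ is a bijection, preserving determinants, onto the pairs with $D_0\in\mathcal D$, $\deg B_0<k$. Given $C$ and $B_0$, the equation $A_0C=P+B_0\bar B_0$ is solvable if and only if $B_0\bar B_0\equiv-P\bmod C$. As $2k-2<n$, the right side is monic of degree $n$, so $A_0\in\mathbb F_q[t]$ is then unique and monic of degree $m$.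
\end{proof}

\begin{lemma}\label{lem:euler}
$\displaystyle c_k(P)=(-q)^k\sum_{i=0}^k(-q)^i\chi^{(n-k+i,\,k-i)}_\lambda$.
\end{lemma}

\begin{proof}
By the Chinese remainder theorem $\mathcal N$ is multiplicative on coprime arguments, so $\sum_jc_j(P)z^j=\prod_\pi\sum_{j\ge0}\mathcal N(\pi^j)z^{j\deg\pi}$, over the monic irreducible $\pi\in\mathbb F_q[t]$. Fix $\pi$ of degree $\delta$, and put $Q=q^\delta$, $\eta=(-1)^\delta$, $y=z^\delta$, $R_j=\mathbb F_q[t]/(\pi^j)$ and $R_j'=K[t]/(\pi^j)$ for $j\ge1$.

If $\delta$ is odd, $\pi$ stays irreducible over $K$, and $R'_j$ is a local ring with residue field $\mathbb F_{Q^2}$, on which the bar is the nontrivial automorphism over $\mathbb F_Q$. The norm $B\mapsto B\bar B$ maps $R_j'^\times$ onto $R_j^\times$: it is onto on the residue fields, and the units congruent to $1$ modulo $\pi$ form a group of odd order, so each is a square $x^2=x\bar x$ with $x\in R_j$. The fibers have $(Q^{2j}-Q^{2j-2})/(Q^j-Q^{j-1})=Q^j+Q^{j-1}$ elements. If $\delta$ is even, $\pi=\pi_1\bar\pi_1$ with coprime factors over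 $K$. The map $R_j\to K[t]/(\pi_1^j)$ is injective, since a multiple of $\pi_1^j$ in $\mathbb F_q[t]$ is also a multiple of $\bar\pi_1^j$, and both rings have $Q^j$ elements. So $R_j'\cong R_j\times R_j$, the bar swaps the factors, and the norm is $(x_1,x_2)\mapsto x_1x_2$.

\emph{Case $\pi\nmid P$.} Then $-P$ is a unit and $\mathcal N(\pi^j)=Q^j-\eta Q^{j-1}$ for both parities. The local factor is
\[
1+\frac{(Q-\eta)y}{1-Qy}=\frac{1-\eta y}{1-Qy}.
\]

\emph{Case $\pi\mid P$, $\delta$ odd.} As $P$ is squarefree, $\pi^2\nmid P$. A solution $B$ is divisible by $\pi$, so $B\bar B$ is divisible by $\pi^2$. Hence $\mathcal N(\pi)=1$ and $\mathcal N(\pi^j)=0$ for $j\ge2$. The local factor is $1+y=\frac{1-\eta y}{1-Qy}(1-Qy)$.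

\emph{Case $\pi\mid P$, $\delta$ even.} The equation $x_1x_2=0$ in $\mathbb F_Q$ has $2Q-1$ solutions. For $j\ge2$, exactly one of $x_1,x_2$ is a unit and it determines the other, so $\mathcal N(\pi^j)=2(Q^j-Q^{j-1})$. The local factor is
\[
1+(2Q-1)y+\frac{2(Q^2-Q)y^2}{1-Qy}=\frac{1+(Q-1)y-Qy^2}{1-Qy}=\frac{1-\eta y}{1-Qy}(1+Qy).
\]

In both cases with $\pi\mid P$ the extra factor is $1+\eta Qy=1+(-qz)^\delta$. Unique factorization gives $\prod_\pi(1-s^{\deg\pi})^{-1}=\sum_{C\text{ monic}}s^{\deg C}=(1-qs)^{-1}$. With $s=-z$ and $s=qz$,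
\[
\sum_{j\ge0}c_j(P)z^j=\frac{1+qz}{1-q^2z}\prod_i\big(1+(-qz)^{\lambda_i}\big)=\frac{1-x}{1+qx}\,p_\lambda(1,x),\qquad x=-qz .
\]
In two variables only the $s_{(n-i,i)}$ survive, and $s_{(n-i,i)}(1,x)=x^i+x^{i+1}+\dots+x^{n-i}$, so $(1-x)s_{(n-i,i)}(1,x)=x^i-x^{n-i+1}$. By (S1), the coefficient of $x^j$ in $(1-x)p_\lambda(1,x)$ is $\chi^{(n-j,j)}_\lambda$ for $j\le n/2$. Multiplying by $\sum_i(-q)^ix^i$ and using $x^k=(-q)^kz^k$ gives the formula.
\end{proof}

\subsection{End of the proof of Proposition~\ref{prop:tworow}}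
By Lemmas~\ref{lem:count}, \ref{lem:fibers} and~\ref{lem:reduce}, $\langle\Gamma,\Psi(p_\lambda)\rangle$ is $c_k(P)$ times a power of $q$ with exponent
\[
-\tbinom n2+\tfrac12d_1+d_{\ge2}=\tfrac12(n-m-3k)=-k,
\]
where we used \eqref{eq:dim}. A polynomial $P$ exists for every $\lambda\vdash n$ by hypothesis, so Lemma~\ref{lem:euler} gives
\[
\langle\Gamma,\Psi(p_\lambda)\rangle=(-1)^k\sum_{i=0}^k(-q)^i\chi^{(n-k+i,\,k-i)}_\lambda\qquad\text{for all }\lambda\vdash n .
\]
By (S1) and the orthogonality relations of $\mathfrak S_n$, $\langle\Gamma,\Psi(s_\kappa)\rangle=(-1)^k(-q)^i$ if $\kappa=(n-k+i,k-i)$ with $0\le i\le k$, and $0$ otherwise. For these $\kappa$ we have $n(\kappa)=k-i$, so $\langle\Gamma,\rho^\kappa\rangle=(-1)^{k-i}(-1)^k(-q)^i=q^i$. They all dominate $(n-k,k)$, which occurs with multiplicity $q^0=1$. \hfill$\square$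

\begin{thebibliography}{9}

\bibitem{AA} Achar and Aubert, 2007.

\bibitem{Geck} Geck, Math. Z. 207 (1991).

\bibitem{Kawanaka} Kawanaka, \emph{Generalized Gelfand--Graev representations and Ennola duality}, Adv. Stud. Pure Math. 6 (1985).

\bibitem{Kazhdan} Kazhdan, Israel J. Math. 28 (1977).

\bibitem{Lusztig} Lusztig, 1992.

\bibitem{LS} Lusztig and Srinivasan, 1977.

\bibitem{MNS} Gunter Malle, Gabriel Navarro, Benjamin Sambale, \emph{On defects of characters and decomposition numbers}, arXiv:1611.01284 (2016).

\bibitem{Taylor} Taylor, 2016.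

\end{thebibliography}
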